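\title{Effective cycles on the blow-up of projective space along a rational normal curve}

\begin{abstract}
Let $X_r$ be the blow-up of $\mathbb{P}^r$ along a rational normal curve $C$. We determine the cone of effective $k$-cycles of $X_r$ for every $1\le k\le r-1$. For $2\le k\le r-2$ it has four extremal rays: two come from the exceptional divisor, one from a $k$-plane spanned by $k+1$ points of $C$, and one from the secant variety $\operatorname{Sec}_m(C)$ if $k=2m-1$, or from the cone over $\operatorname{Sec}_m(C)$ with vertex on $C$ if $k=2m$. The extremality of the last ray is a conjecture posed by Gould and Liu. The proof rests on two inequalities. One is a sharp bound for the multiplicity of a variety along $C$ in terms of its degree, obtained by cutting with secant planes. The other says that the projections of a variety from the points of $C$ sweep out a cycle of nonnegative degree.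
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$, and varieties are reduced and irreducible. Let $r\ge 3$, let $C\subset\mathbb{P}^r$ be a rational normal curve of degree $r$, and let $\pi\colon X_r\to\mathbb{P}^r$ be the blow-up of $\mathbb{P}^r$ along $C$, with exceptional divisor $E$ and with $H$ the pullback of the hyperplane class. For $0\le k\le r$ let $N_k(X_r)$ be the real vector space of $k$-cycles modulo numerical equivalence: a $k$-cycle is zero in $N_k(X_r)$ when its intersection number with every $(r-k)$-cycle vanishes. The \emph{effective cone} $\operatorname{Eff}_k(X_r)\subset N_k(X_r)$ consists of the nonnegative combinations of classes of $k$-dimensional subvarieties. We write $\langle v_1,\dots,v_n\rangle$ for the cone of nonnegative combinations of $v_1,\dots,v_n$. A nonzero element $v$ of a convex cone $K$ \emph{spans an extremal ray} if $v_1,v_2\in K$ and $v_1+v_2\in\mathbb{R}_{\ge0}v$ imply $v_1,v_2\in\mathbb{R}_{\ge0}v$.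

A subvariety of $X_r$ either lies in $E$ or is the proper transform $\widetilde V$ of a subvariety $V\subset\mathbb{P}^r$. The first kind is easy to describe, because $E\cong\mathbb{P}^1\times\mathbb{P}^{r-2}$. So the effective cone records how strongly a variety of given dimension and degree can meet $C$. For a hypersurface $V$ of degree $d$ with multiplicity $\beta$ along $C$, the class of $\widetilde V$ is $dH-\beta E$, and the problem is to maximize $\beta/d$. Take $r=3$. The secant lines of the twisted cubic fill $\mathbb{P}^3$, so a general one is not contained in the surface $V$, and it meets $V$ with multiplicity at least $\beta$ at two points. Hence $2\beta\le d$, with equality for the quadric cone that projects $C$ from one of its points.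

Which varieties are most singular along $C$ for their degree? For $m\ge1$ let $\operatorname{Sec}_m(C)$ be the closure of the union of the $(m-1)$-planes spanned by $m$ points of $C$. The points depend on $m$ parameters and a point of their span on $m-1$ more, and when $2m-1<r$ the dimension is indeed $2m-1$. A general point of $\operatorname{Sec}_m(C)$ lies on one spanning plane, while a point of $C$ lies on an $(m-1)$-dimensional family of them, so one expects a high multiplicity along $C$. The even dimensions are filled by cones: for $p\in C$ and $2m<r$, the cone over $\operatorname{Sec}_m(C)$ with vertex $p$, that is, the closure of the union of the lines that join $p$ to points of $\operatorname{Sec}_m(C)$, has dimension $2m$. The following cases are known.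
\begin{itemize}
\item $\operatorname{Eff}_{r-1}(X_r)=\langle E,\ (\lfloor r/2\rfloor+1)H-\lfloor r/2\rfloor E\rangle$. The second class is the proper transform of $\operatorname{Sec}_{r/2}(C)$ if $r$ is even, and of the cone over $\operatorname{Sec}_{\lfloor r/2\rfloor}(C)$ with vertex a point of $C$ if $r$ is odd.
\item The proper transform of the cone over $C$ with vertex a point of $C$ spans an extremal ray of $\operatorname{Eff}_2(X_r)$.
\item The proper transform of $\operatorname{Sec}_2(C)$ spans an extremal ray of $\operatorname{Eff}_3(X_r)$.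
\end{itemize}
The conjecture posed in \cite{GL} is that this pattern holds for all $2\le k\le r-1$: the proper transform of $\operatorname{Sec}_m(C)$ for $k=2m-1$, and of the cone over $\operatorname{Sec}_m(C)$ with vertex a point of $C$ for $k=2m$, spans an extremal ray of $\operatorname{Eff}_k(X_r)$. We prove the conjecture and compute the whole cone. The known cases above are not used.

For $2\le k\le r-1$ put
\[
e=r-k\ge1,\qquad m=\lfloor (k+1)/2\rfloor ,
\]
so that $k=2m-1$ or $k=2m$. Let $Q_k\in N_k(X_r)$ be the class of the proper transform of $\operatorname{Sec}_m(C)$ if $k=2m-1$, and of the cone over $\operatorname{Sec}_m(C)$ with vertex $p\in C$ if $k=2m$. For $1\le k\le r-1$ let $P_k$ be the class of the proper transform of a $k$-plane spanned by $k+1$ distinct points of $C$. These classes will turn out not to depend on the chosen points. Let $F_k=[\mathrm{pt}\times\mathbb{P}^k]$ and $G_k=[\mathbb{P}^1\times\mathbb{P}^{k-1}]$, where the factors are linear subspaces in $E\cong\mathbb{P}^1\times\mathbb{P}^{r-2}$. Finally, $\operatorname{mult}_CV$ is the multiplicity of $V$ at a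 general point of $C$; it is zero if $C\not\subset V$.

\begin{theorem}\label{thm:extremal}
For all $2\le k\le r-1$, the class $Q_k$ spans an extremal ray of $\operatorname{Eff}_k(X_r)$ and of its closure.
\end{theorem}

\begin{theorem}\label{thm:cone}
For $2\le k\le r-2$ we have $\operatorname{Eff}_k(X_r)=\langle F_k,G_k,P_k,Q_k\rangle$, and the four rays are extremal and distinct. Moreover $\operatorname{Eff}_{r-1}(X_r)=\langle E,Q_{r-1}\rangle$ and $\operatorname{Eff}_1(X_r)=\langle F_1,P_1\rangle$.
\end{theorem}

\begin{theorem}\label{thm:mult}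
Let $2\le k\le r-1$. Every $k$-dimensional variety $V\subset\mathbb{P}^r$ satisfies
\[
\operatorname{mult}_CV\le\frac{m}{e+m}\deg V,
\]
and this bound is sharp. If $k=2m-1$ and $V\ne\operatorname{Sec}_m(C)$, then
\[
\operatorname{mult}_CV\le\frac{m-1}{e+m-1}\deg V,
\]
and this bound is also sharp. In particular, for $k$ odd the proper transform of $\operatorname{Sec}_m(C)$ is the only $k$-dimensional subvariety of $X_r$ with class on the ray $\mathbb{R}_{\ge0}Q_k$. For $k$ even uniqueness fails: all vertices $p\in C$ give the same class.
\end{theorem}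

One family of examples explains the shape of these statements. Fix $k+1-2j$ points of $C$ and take the union $J_j$ of the spans of these points and $j$ further, moving points. It has dimension $k$, and the ratio of its multiplicity along $C$ to its degree is $j/(e+j)$ (Proposition~\ref{prop:join}). The ratio grows with $j$. The value $j=0$ gives $P_k$, the largest value $j=m$ gives $Q_k$, and $j=m-1$ gives the extremal case of the second bound in Theorem~\ref{thm:mult}.

To prove that $Q_k$ is extremal we look for linear forms that are nonnegative on $\operatorname{Eff}_k(X_r)$ and whose common zero set is the line through $Q_k$. For divisors the space $N_k(X_r)$ is a plane, and the multiplicity bound is the only form needed. For $2\le k\le r-2$ the space has dimension three (Section~\ref{sec:coord}), and the multiplicity bound, proved in Section~\ref{sec:multbound}, only cuts out a two-dimensional face. The second form comes from a property shared by all the varieties $J_j$: their projection from a point $t\in C$ does not depend on $t$ (Section~\ref{sec:proj}). Section~\ref{sec:quartic}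 shows both inequalities for $r=4$, Section~\ref{sec:secant} collects what is needed on secant varieties, and Section~\ref{sec:final} assembles the cone.

\section{Three numbers attached to a cycle}\label{sec:coord}

\subsection{Binary forms, secant planes and projections}\label{ss:forms}
Let $S_j=H^0(\mathbb{P}^1,\mathcal{O}(j))$ be the space of forms of degree $j$ in $z_0,z_1$; it has dimension $j+1$ for $j\ge-1$, and $S_j=0$ for $j<0$. For $r\ge1$ we take $\mathbb{P}^r=\mathbb{P}(S_r^*)$: a point is a nonzero linear functional $x$ on $S_r$, up to scalar. For $t\in\mathbb{P}^1$ with chosen homogeneous coordinates $(t_0,t_1)$, let $\operatorname{ev}_t(u)=u(t_0,t_1)$ and $l_t=t_1z_0-t_0z_1\in S_1$. The curve $C_r=\{\operatorname{ev}_t\}$ is a rational normal curve, all such curves are projectively equivalent, and we take $C=C_r$ and identify $t$ with $\operatorname{ev}_t$. A hyperplane of $\mathbb{P}^r$ is a form $u\in S_r$, and it cuts out on $C$ the divisor of $u$. Any $n\le r+1$ distinct points of $C_r$ are linearly independent, since for each of them there is a form of degree $r$ that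 vanishes at the other points and not at it.

Let $D$ be an effective divisor of degree $n$ on $\mathbb{P}^1$, with $0\le n\le r$ and equation $f_D\in S_n$. Put
\[
P_D=\{x: x(f_DS_{r-n})=0\},\qquad \rho_D\colon\mathbb{P}^r\setminus P_D\to\mathbb{P}(S_{r-n}^*),\quad \rho_D(x)(u)=x(f_Du).
\]
We write $P_D(C_r)$ when the ambient space has to be named, and $\rho_t$ for the divisor $D=t$, with $f_D=l_t$.
\begin{itemize}
\item[(P1)] $P_D$ is a linear space of dimension $n-1$, because $\dim f_DS_{r-n}=r-n+1$. Its scheme-theoretic intersection with $C$ is the common zero scheme of the forms in $f_DS_{r-n}$, which is $D$. If $D$ is reduced, $P_D$ is the span of the $n$ points of $D$.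
\item[(P2)] $\rho_D$ is the linear projection with center $P_D$, and $\rho_D(\operatorname{ev}_q)=f_D(q)\operatorname{ev}_q$. So it maps $C_r\setminus D$ into $C_{r-n}$, each point $q$ to $q$.
\item[(P3)] If $\deg D+\deg D'\le r$, then $x\in P_{D+D'}$ if and only if $x\in P_D$ or $\rho_D(x)\in P_{D'}(C_{r-n})$: both say that $x(f_Df_{D'}u)=0$ for all $u$ of the complementary degree.
\end{itemize}

\subsection{The exceptional divisor}\label{ss:E}
Let $r\ge3$, $X=X_r$, let $i\colon E\hookrightarrow X$ be the inclusion, $\tau\colon E\to C=\mathbb{P}^1$ the projection, and $E_p=\tau^{-1}(p)$. Let $N$ be the normal bundle of $C$. By the Euler sequence, $\Omega_{\mathbb{P}^r}(1)|_C$ is the subbundle of $S_r\otimes\mathcal{O}_{\mathbb{P}^1}$ whose fiber at $t$ consists of the forms vanishing at $t$, and $N^*\otimes\mathcal{O}_{\mathbb{P}^1}(r)$ is the subbundle of forms vanishing to order two at $t$, with fiber $l_t^2S_{r-2}$. The coefficients of $l_t^2$ are quadratic in $t$, so multiplication by $l_t^2$ is an isomorphism from $\mathcal{O}(-2)\otimes S_{r-2}$ onto this subbundle. Hence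
\[
N\cong\mathcal{O}_{\mathbb{P}^1}(r+2)\otimes S_{r-2}^*,\qquad E=\mathbb{P}(N)\cong\mathbb{P}^1\times\mathbb{P}(S_{r-2}^*)=\mathbb{P}^1\times\mathbb{P}^{r-2}.
\]
Concretely, the normal direction at $t$ that points toward $x\notin P_{2t}$ is $(t,\rho_{2t}(x))$. Let $f$ and $\zeta$ be the pullbacks to $E$ of the point class of $\mathbb{P}^1$ and of the hyperplane class of $\mathbb{P}^{r-2}$. The line bundle $\mathcal{O}_X(E)|_E$ is the tautological subbundle of $\tau^*N$, so
\begin{equation}\label{eq:xi}
\xi:=E|_E=(r+2)f-\zeta,\qquad H|_E=rf .
\end{equation}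
The Chow ring of $E$ is $\mathbb{Z}[f,\zeta]/(f^2,\zeta^{r-1})$ with $\int_Ef\zeta^{r-2}=1$. The group $A_j(E)$ is free on $F_j=f\zeta^{r-2-j}$, which exists for $0\le j\le r-2$, and $G_j=\zeta^{r-1-j}$, which exists for $1\le j\le r-1$. We use the same letters for the images under $i_*$.

\subsection{Coordinates on $N_k(X)$}
Let $2\le k\le r-1$, so that $1\le e\le r-2$. For $v\in N_k(X)$ put
\[
d(v)=H^k\cdot v,\qquad \alpha(v)=v\cdot i_*G_e,\qquad \beta(v)=v\cdot i_*F_e .
\]
In $E$ we have $F_{k-1}\cdot G_e=G_{k-1}\cdot F_e=f\zeta^{r-2}=1$ and $F_{k-1}\cdot F_e=G_{k-1}\cdot G_e=0$. With the projection formula $v\cdot i_*c=i^*v\cdot c$ this gives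
\begin{equation}\label{eq:restrict}
i^*v=\alpha(v)F_{k-1}+\beta(v)G_{k-1}.
\end{equation}
For a proper transform, $i^*[\widetilde V]$ is the class of the Cartier divisor $\widetilde V\cap E$ of $\widetilde V$. Thus $\beta$ is the degree of $\widetilde V\cap E_p$ in a general fiber $\mathbb{P}^{r-2}$, while $\alpha$ also sees the components of $\widetilde V\cap E$ that lie in special fibers.

\begin{proposition}\label{prop:coord}
Let $2\le k\le r-1$.
\begin{itemize}
\item[(a)] If $k\le r-2$, then $(d,\alpha,\beta)\colon N_k(X)\to\mathbb{R}^3$ is an isomorphism, and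
\[
H^e=(1,0,0),\qquad F_k=(0,-1,0),\qquad G_k=(0,r+2,-1).
\]
\item[(b)] If $k=r-1$, then $(d,\beta)\colon N_{r-1}(X)\to\mathbb{R}^2$ is an isomorphism, the values of $(d,\alpha,\beta)$ are $(1,r,0)$ on $H$ and $(0,r+2,-1)$ on $E=G_{r-1}$, and $\alpha=rd-(r+2)\beta$.
\item[(c)] A $k$-dimensional subvariety of $X$ either lies in $E$ and has class $aF_k+bG_k$ with $a,b\ge0$ (and $a=0$ if $k=r-1$), or is the proper transform of a $k$-dimensional variety $V\subset\mathbb{P}^r$, and then $d=\deg V>0$.
\end{itemize}
\end{proposition}

\begin{proof}
For a class $c$ on $E$ we have $i^*i_*c=\xi\cdot c$. By \eqref{eq:xi}, $\xi F_k=-F_{k-1}$ and $\xi G_k=(r+2)F_{k-1}-G_{k-1}$, while $i^*H^e=(rf)^e$ is $0$ for $e\ge2$ and $rF_{r-2}$ for $e=1$. Also $d$ vanishes on $i_*A_k(E)$, since $(rf)^k=0$ for $k\ge2$. This gives all the values. The group $A_k(X)$ is generated by $\pi^*A_k(\mathbb{P}^r)$ and $i_*A_k(E)$ \cite[Prop.~6.7]{Fulton}, that is, by $H^e,F_k,G_k$ in case (a) and by $H,E$ in case (b). The listed vectors are linearly independent, which proves the two isomorphisms, and the relation in (b) holds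 on $H$ and on $E$. For (c), if $Y\subset E$ has class $aF_k+bG_k$, then $a=\zeta^k\cdot Y$ and $b=f\zeta^{k-1}\cdot Y$, and these numbers are nonnegative because $f$ and $\zeta$ are base point free. If $Y\not\subset E$, then $Y$ is the proper transform of $V=\pi(Y)$, and $d=\deg V$ by the projection formula.
\end{proof}

The two linear forms announced in the introduction are
\begin{equation}\label{eq:forms}
\Psi=md-(e+m)\beta,\qquad \Phi=(k+1)d-\alpha-(r+e+1)\beta .
\end{equation}

\subsection{Multiplicities}
Let $(A,\mathfrak{m})$ be a Noetherian local ring of dimension $n$ and $\mathfrak{q}$ an $\mathfrak{m}$-primary ideal. The length of $A/\mathfrak{q}^\nu$ grows like $e(\mathfrak{q})\nu^n/n!$, and $e(\mathfrak{q})$ is the \emph{Samuel multiplicity}; a smaller ideal has a larger or equal multiplicity. For a variety $V$ and a point $p$ let $\operatorname{mult}_pV=e(\mathfrak{m}_p)$ in $\mathcal{O}_{V,p}$, or $0$ if $p\notin V$, and extend this linearly to cycles. It is the degree of the projectivized tangent cone $\mathbb{P}(C_pV)$ \cite[\S4.3]{Fulton}. A linear space $P\subset\mathbb{P}^M$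 meets $V$ \emph{properly} if $\dim(V\cap P)=\dim V-\operatorname{codim}P$; then $V\cdot P$ is an effective cycle of degree $\deg V$ with support $V\cap P$. If $\operatorname{codim}L=\dim V$ and $p$ is an isolated point of $V\cap L$, then $i(p;V\cdot L)$ is the intersection multiplicity at $p$; we set it to $0$ if $p\notin V$.

\begin{lemma}\label{lem:mult}
Let $V\subset\mathbb{P}^M$ be a variety of dimension $n$ and $p\in\mathbb{P}^M$.
\begin{itemize}
\item[(a)] If $Y\subset\mathbb{P}^M\setminus\{p\}$ is locally closed of dimension $z$, then a general linear space $L\ni p$ of codimension $c$ meets $Y$ in dimension at most $z-c$, and misses $Y$ if $z<c$.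
\item[(b)] If $L\ni p$ is a linear space of codimension $n$ and $p$ is isolated in $V\cap L$ or $p\notin V$, then $i(p;V\cdot L)\ge\operatorname{mult}_pV$. Equality holds for general $L$ through $p$.
\item[(c)] If a linear space $P\ni p$ meets $V$ properly, then $\operatorname{mult}_p(V\cdot P)\ge\operatorname{mult}_pV$.
\item[(d)] If $n\ge1$ and the projection from $p$ maps $V$ birationally onto $V_1\subset\mathbb{P}^{M-1}$, then $\deg V-\operatorname{mult}_pV=\deg V_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathbb{G}$ be the Grassmannian of the spaces $L\ni p$. Those through a given point $y\ne p$ form a subvariety of codimension $c$. So the pairs $(y,L)$ with $y\in Y\cap L$ form a set of dimension $z+\dim\mathbb{G}-c$, and its general fiber over $\mathbb{G}$ has dimension at most $z-c$.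

(b) Let $p\in V$, let $L$ be cut out by linear forms $h_1,\dots,h_n$, and let $\mathfrak{q}\subset\mathcal{O}_{V,p}$ be the ideal that they generate. It is $\mathfrak{m}_p$-primary. Near $p$ the scheme $W=V\cap L$ is supported at $p$, so $i(p;V\cdot L)$ is the coefficient of $[p]$ in the Segre class $s(W,V)$, and this coefficient is $e(\mathfrak{q})$ \cite[\S7.1, Example~4.3.4]{Fulton}. As $\mathfrak{q}\subset\mathfrak{m}_p$, we get $e(\mathfrak{q})\ge e(\mathfrak{m}_p)$. The linear forms vanishing at $p$ generate $\mathfrak{m}_p$. Hence $n$ general ones generate a reduction of $\mathfrak{m}_p$, meaning that $\mathfrak{m}_p^{\nu+1}=\mathfrak{q}\mathfrak{m}_p^{\nu}$ for some $\nu$, and then $e(\mathfrak{q})=e(\mathfrak{m}_p)$ \cite[Thms.~14.13, 14.14]{Matsumura}.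

(c) Let $p\in V\cap P$ and $z=\dim(V\cap P)$, and let $L\subset P$ be a general linear space through $p$ of codimension $z$ in $P$. It has codimension $n$ in $\mathbb{P}^M$, and $p$ is isolated in $V\cap L$ by (a), applied in $P$. We use the equality in (b) for the components of $V\cdot P$ in $P$, the functoriality of Gysin maps for $L\subset P\subset\mathbb{P}^M$ \cite[Thm.~6.5]{Fulton}, and the inequality in (b) for $V$:
\[
\operatorname{mult}_p(V\cdot P)=i\bigl(p;(V\cdot P)\cdot_PL\bigr)=i(p;V\cdot L)\ge\operatorname{mult}_pV .
\]

(d) On the blow-up of $\mathbb{P}^M$ at $p$, with hyperplane class $\eta$ and exceptional divisor $\Delta$, the class $\eta-\Delta$ is the pullback of the hyperplane class of $\mathbb{P}^{M-1}$. So $(\eta-\Delta)^n\cdot V'=\deg V_1$ for the proper transform $V'$. Since $\eta\Delta=0$, we have $(\eta-\Delta)^n=\eta^n+(-1)^n\Delta^n$. Since $V'\cap\Delta=\mathbb{P}(C_pV)$ and $\Delta|_\Delta$ is minus the hyperplane class, $(-1)^n\Delta^n\cdot V'=-\deg\mathbb{P}(C_pV)=-\operatorname{mult}_pV$.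
\end{proof}

The next lemma connects the numerical invariant $\beta$ with the geometry of $V$ in $\mathbb{P}^r$. The idea is to intersect $\widetilde V$ with the proper transform of an $e$-plane through one point of $C$, once by classes and once by counting points.

\begin{lemma}\label{lem:beta}
Let $V\subset\mathbb{P}^r$ be a variety of dimension $k$, $2\le k\le r-1$. Then $\operatorname{mult}_pV=\beta(\widetilde V)$ for all but finitely many $p\in C$. In particular $\beta(\widetilde V)=\operatorname{mult}_CV\ge0$.
\end{lemma}

\begin{proof}
The divisor $\widetilde V\cap E$ is empty or of pure dimension $k-1$. Let $p\in C$ be such that $E_p$ contains none of its components; this excludes finitely many $p$, and it gives $\dim(\widetilde V\cap E_p)\le k-2$. Let $L$ be a general $e$-plane through $p$. Its codimension is $k\ge2$, so by Lemma~\ref{lem:mult}(a) it meets $C$, and also the tangent line of $C$ at $p$, only in $p$. Thus $L\cap C$ is the reduced point $p$, the proper transform $\widetilde L$ is the blow-up of $L$ at $p$, and $\widetilde L\cap E$ is the image of $\mathbb{P}(T_pL)$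 in $E_p=\mathbb{P}(T_p\mathbb{P}^r/T_pC)$. This is a linear $(e-1)$-plane, and a general one, since every $(e-1)$-plane of $E_p$ arises from some $L$. Hence $i^*[\widetilde L]=F_{e-1}$.

By the blow-up formula \cite[Thm.~6.7]{Fulton}, $\pi^*[L]=[\widetilde L]+i_*c$ with $c$ an $e$-dimensional class supported over $L\cap C$, so $c=\lambda F_e$. Apply $i^*$. The left side gives $(rf)^k=0$ and the right side gives $F_{e-1}-\lambda F_{e-1}$, so $\lambda=1$. Therefore $[\widetilde L]=H^k-i_*F_e$ and $\widetilde V\cdot\widetilde L=d-\beta$.

On the other hand $(k-2)+(e-1)<r-2$, so the general plane $\widetilde L\cap E$ misses $\widetilde V\cap E_p$, and $\widetilde V\cap\widetilde L$ lies in $X\setminus E\cong\mathbb{P}^r\setminus C$. The set $V\cap L$ is finite by Lemma~\ref{lem:mult}(a). So $\widetilde V\cdot\widetilde L=\sum_{x\ne p}i(x;V\cdot L)=d-i(p;V\cdot L)$, and $\beta=i(p;V\cdot L)=\operatorname{mult}_pV$ by Lemma~\ref{lem:mult}(b).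
\end{proof}

\section{The rational normal quartic}\label{sec:quartic}

The case $r=4$, $k=2$ is the first in which $N_k(X)$ has dimension three. Here $e=2$, $m=1$, $F_2=(0,-1,0)$, $G_2=(0,6,-1)$, and \eqref{eq:forms} reads $\Psi=d-3\beta$ and $\Phi=3d-\alpha-7\beta$.

\subsection*{The classes $P_2$ and $Q_2$}
A trisecant plane $P_D$, with $D$ reduced of degree $3$, meets $C$ in the reduced scheme $D$ by (P1). Its proper transform is the plane blown up at three points and meets $E$ in three lines contained in fibers. So $P_2=(1,3,0)$.

Let $K$ be the cone over $C$ with vertex $p$. It is the cone over the twisted cubic $C_3$, so $d=3$, and it is smooth away from $p$. At $q\in C\setminus p$ the tangent plane of $K$ is spanned by the tangent line of $C$ and by $p$, so the normal direction is $\rho_{2q}(\operatorname{ev}_p)=l_q(p)^2\operatorname{ev}_p$, a point of $\mathbb{P}^2$ that does not depend on $q$. This gives a component of $\widetilde K\cap E$ of class $G_1$. To see what lies over $p$, take affine coordinates with $p=0$ and $C=\{(t,t^2,t^3,t^4)\}$, and parametrize $K$ by $(s,t)\mapsto s(1,t,t^2,t^3)$.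 The generators $x_2-x_1^2$, $x_3-x_1^3$, $x_4-x_1^4$ of the ideal of $C$ pull back to
\[
s(t-s)\cdot\bigl(1,\ t+s,\ t^2+ts+s^2\bigr).
\]
Near the remaining ruling, $t=\infty$, write the points as $s'(u^3,u^2,u,1)$; all three generators are divisible by $s'$, and $x_4-x_1^4$ is $s'$ times a unit. So the ideal of $C$ becomes invertible on the smooth ruled surface over $K$, where $E$ cuts out $\{s=t\}+\{s=0\}$, and $\{s=0\}$ maps isomorphically onto the conic $(1:t:t^2)$ in $E_p$. Hence $i^*Q_2=2F_1+G_1$ and $Q_2=(3,2,1)$. Both $\Phi$ and $\Psi$ vanish on $Q_2$, and $\Phi$ is, up to scalar, the only form that vanishes on $P_2$ and $Q_2$.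

\subsection*{The inequality $\Psi\ge0$}
Let $V\subset\mathbb{P}^4$ be a surface. If a general trisecant plane meets $V$ in finitely many points, then B\'ezout's theorem and Lemma~\ref{lem:mult}(b) give $d\ge3\beta$. The finiteness needs an argument, because trisecant planes are special planes. The condition $x\in P_D$ consists of the two linear equations $x(f_Dz_0)=x(f_Dz_1)=0$ for $f_D\in S_3$. They are dependent exactly when $x(l_tS_3)=0$ for some $t$, that is, when $x\in C$. So a point off $C$ lies on a pencil of the planes $P_D$, and a point of $C$ on a net. The pairs $(D,x)$ with $x\in V\cap P_D$ therefore form a set of dimension at most $\max(2+1,1+2)=3=\dim\mathbb{P}(S_3)$, and the general fiber is finite. Since $\Psi(F_2)=0$ and $\Psi(G_2)=3$, the form $\Psi$ is nonnegative on $\operatorname{Eff}_2(X_4)$. It vanishes on $F_2$ as well as on $Q_2$, so it does not isolate $Q_2$.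

\subsection*{The inequality $\Phi\ge0$}
For a general point $y\in\mathbb{P}^3$ count the pairs $(t,x)\in\mathbb{P}^1\times V$ with $x\neq t$ and $\rho_t(x)=y$. The map $(t,x)\mapsto\rho_t(x)$ is given by the forms $x(l_tu)$ of bidegree $(1,1)$. If $V$ misses $C$, they have no common zero and the count is $(h+H)^3=3d$, where $h$ is the point class of $\mathbb{P}^1$. In general the base points $(t,t)$ absorb part of this number, and Proposition~\ref{prop:A} shows that what remains is $\Phi(\widetilde V)$. The two vanishings can be seen directly. By (P2), every $\rho_t$ maps $P_D$ into the plane $P_D(C_3)$, and maps $K$ into the quadric cone over $C_3$ with vertex $p$. These images do not depend on $t$ and miss a general $y$, so the count is $0$. This checks the coefficients: a linear form $3d-a\alpha-b\beta$ that vanishes on $(1,3,0)$ and $(3,2,1)$ has $a=1$ and $b=7$. As $\Phi(F_2)=\Phi(G_2)=1$, the form $\Phi$ is nonnegative on $\operatorname{Eff}_2(X_4)$, and $\Phi=\Psi=0$ is the line through $Q_2$.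

\subsection*{Threefolds}
For $k=3$ we have $e=1$, $m=2$, and the bound is $3\beta\le2d$. A new feature appears: the linear section of $V$ has positive dimension. The trisecant planes cover $\mathbb{P}^4$, so a general one meets the threefold $V$ in a plane curve of degree $d$ with multiplicity at least $\beta$ at three noncollinear points. A side of the triangle has degree $1$ and total multiplicity $2$ at the vertices. A component of degree $d'$ that is not a side has multiplicities $\mu_i+\mu_j\le d'$ on each side, so $\mu_1+\mu_2+\mu_3\le 3d'/2$. In all cases the total multiplicity is at most twice the degree, and $3\beta\le 2d$. Equality holds for $\operatorname{Sec}_2(C)$, which has $d=3$ and $\beta=2$ (Lemma~\ref{lem:sigma}). If $V\ne\operatorname{Sec}_2(C)$, a general secant line is not contained in $V$, and we may cut with it instead: $2\beta\le d$, the second bound of Theorem~\ref{thm:mult}.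

\section{Secant varieties and joins}\label{sec:secant}

The dimension count of Section~\ref{sec:quartic} requires, in general, the number of parameters of the planes $P_D$ through a given point $x$. This number jumps along the secant varieties. In Sections~\ref{ss:ann} and~\ref{ss:sigma} the integer $r\ge1$ is arbitrary, since we shall pass from $C_r$ to its projections.

\subsection{Annihilators}\label{ss:ann}
For $x\in\mathbb{P}^r$ and $0\le n\le r$ let
\[
\operatorname{Ann}_n(x)=\{g\in S_n: x(gS_{r-n})=0\},\qquad s(x)=\min\{n:\operatorname{Ann}_n(x)\ne0\}.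
\]
So $\mathbb{P}(\operatorname{Ann}_n(x))$ is the set of divisors $D$ of degree $n$ with $x\in P_D$. We have $\operatorname{Ann}_0(x)=0$ as $x\ne0$, and $\operatorname{Ann}_n(x)\ne0$ as soon as $n+1>r-n+1$, because it is defined by $r-n+1$ linear equations. Hence $1\le s(x)\le\lfloor r/2\rfloor+1\le r$. Also $\operatorname{Ann}_n(x)\,S_{n'-n}\subset\operatorname{Ann}_{n'}(x)$ for $n\le n'\le r$.

\begin{lemma}\label{lem:ann}
Let $s=s(x)$ and $0\ne g_0\in\operatorname{Ann}_s(x)$.
\begin{itemize}
\item[(a)] If $j\le r$, $s+j\le r+1$ and $g\in\operatorname{Ann}_j(x)$, then $g_0$ divides $g$.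
\item[(b)] If $r/2\le n\le r$, then $\dim\operatorname{Ann}_n(x)=2n-r+\max(0,\,r-n+1-s)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g\ne0$, let $w$ be the greatest common divisor of $g_0$ and $g$, of degree $\delta\le s$, and write $g_0=wg_0'$, $g=wg'$ with $g_0',g'$ coprime of degrees $a=s-\delta$ and $b=j-\delta$. Put $c=r-\delta$; then $c\ge a+b-1$ because $s+j\le r+1$. The kernel of the map $S_{c-a}\oplus S_{c-b}\to S_c$, $(u,u')\mapsto g_0'u+g'u'$, consists of the pairs $(g'v,-g_0'v)$ with $v\in S_{c-a-b}$ and has dimension $c-a-b+1\geq 0$. The image has dimension $(c-a+1)+(c-b+1)-(c-a-b+1)=c+1$, so the map is onto. Multiplying by $w$ gives $g_0S_{r-s}+gS_{r-j}=wS_{r-\delta}$. The functional $x$ kills the left side, so $w\in\operatorname{Ann}_\delta(x)$, and $\delta\ge s$ by the definition of $s$. Thus $w$ is a scalar multiple of $g_0$.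

(b) Let $j=r-n\le r/2$. The pairing $S_n\times S_j\to\mathbb{C}$, $(u,v)\mapsto x(uv)$, has left kernel $\operatorname{Ann}_n(x)$ and right kernel $\operatorname{Ann}_j(x)$, so $\dim\operatorname{Ann}_n(x)=n-j+\dim\operatorname{Ann}_j(x)$, and $n-j=2n-r$. If $s>j$, then $\operatorname{Ann}_j(x)=0$. If $s\le j$, then $s+j\le r$, and (a) gives $\operatorname{Ann}_j(x)=g_0S_{j-s}$, of dimension $j-s+1$.
\end{proof}

\subsection{Degree and multiplicity of secant varieties}\label{ss:sigma}
For $1\le n\le r$ consider, on $\mathbb{P}(S_n)\times\mathbb{P}^r$, the $r-n+1$ sections $(g,x)\mapsto x(gu)$ of $\mathcal{O}(1,1)$, with $u$ in a basis of $S_{r-n}$, and let $\mathcal{P}_n$ be their common zero scheme. On $\mathbb{P}(S_n)=\mathbb{P}^n$ the multiplication map $S_{r-n}\otimes\mathcal{O}(-1)\to S_r\otimes\mathcal{O}$ is injective on every fiber. The annihilator of its image is a subbundle of rank $n$ of $S_r^*\otimes\mathcal{O}$, and $\mathcal{P}_n$ is its projectivization. Thus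
\begin{equation}\label{eq:bundle}
\begin{array}{c}
\mathcal{P}_n \text{ is the } \mathbb{P}^{n-1}\text{-bundle over }\mathbb{P}^n\text{ with fiber }P_D\text{ over }D,\\[2pt]
\text{and }[\mathcal{P}_n]=(h+H)^{r-n+1},
\end{array}
\end{equation}
where $h$ and $H$ are the two hyperplane classes; the class is that of a complete intersection of $r-n+1$ divisors. Let
\[
\sigma_n=\sigma_n(C_r)=\bigcup_{\deg D=n}P_D=\{x:s(x)\le n\}
\]
be the image of $\mathcal{P}_n$ in $\mathbb{P}^r$. It is closed, irreducible, and of dimension at most $2n-1$. The reduced divisors are dense in $\mathbb{P}^n$, so their spans are dense in $\sigma_n$, and $\sigma_n=\operatorname{Sec}_n(C_r)$.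

\begin{lemma}\label{lem:sigma}
Let $j\ge1$ and $2j-1\le r$. Then $\dim\sigma_j=2j-1$, a general point of $\sigma_j$ lies on $P_D$ for a unique $D$ of degree $j$, and $\deg\sigma_j=\binom{r-j+1}{j}$. If $2j\le r$, then $\operatorname{mult}_p\sigma_j=\binom{r-j}{j-1}$ for every $p\in C_r$.
\end{lemma}

\begin{proof}
By \eqref{eq:bundle}, $\int_{\mathcal{P}_j}H^{2j-1}$ is the coefficient of $h^jH^{r-2j+1}$ in $(h+H)^{r-j+1}$, namely $\binom{r-j+1}{j}$, and it is positive since $2j-1\le r$. So $\mathcal{P}_j\to\sigma_j$ is generically finite and $\dim\sigma_j=2j-1$. The points with $s(x)<j$ form a set of dimension at most $2j-3$ (empty if $j=1$), so a general $x\in\sigma_j$ has $s(x)=j$. Lemma~\ref{lem:ann}(a), which applies because $2j\le r+1$, gives $\dim\operatorname{Ann}_j(x)=1$. The fiber of $\mathcal{P}_j\to\sigma_j$ over $x$ is then one point, and in characteristic zero the map is birational. This gives the degree.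

Let $2j\le r$ and project from $p$. Let $U\subset\sigma_j(C_r)$ be the union of the spans of $j$ distinct points $p_1,\dots,p_j\ne p$; it is constructible and dense, so it contains a dense open subset. By (P2),
\[
\rho_p\Bigl(\sum c_i\operatorname{ev}_{p_i}\Bigr)=\sum c_i\,l_p(p_i)\operatorname{ev}_{p_i},
\]
so $\rho_p$ maps the span of the $p_i$ in $\mathbb{P}^r$ isomorphically onto their span in $\mathbb{P}^{r-1}$, and $\rho_p(U)$ is dense in $\sigma_j(C_{r-1})$. Since $2j-1\le r-1$, the first part applies to $C_{r-1}$: a general $y\in\sigma_j(C_{r-1})$ lies on $P_D(C_{r-1})$ for a unique $D$. A point of $U$ over $y$ must lie in the span of the points of this $D$, where $\rho_p$ is injective. So $\sigma_j(C_r)\dashrightarrow\sigma_j(C_{r-1})$ is birational, and Lemma~\ref{lem:mult}(d) gives $\operatorname{mult}_p\sigma_j=\binom{r-j+1}{j}-\binom{r-j}{j}=\binom{r-j}{j-1}$.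
\end{proof}

\subsection{Joins}
Let again $r\ge3$ and $2\le k\le r-1$. Let $0\le j\le m$, put $a=k+1-2j\ge0$, and let $D_0$ be a reduced divisor of degree $a$. Define
\[
J_j=J_j(D_0)=\bigcup_{\deg D=j}P_{D_0+D}.
\]
The divisors $D_0+D$ have degree $k+1-j\le r$ and form a linear space $\mathbb{P}^j$, so by \eqref{eq:bundle} the set $J_j$ is the image of a projective bundle over $\mathbb{P}^j$. Hence it is closed and irreducible, and the planes $P_{D_0+D}$ with $D$ in any dense open subset of $\mathbb{P}^j$ are dense in it.

The variety $J_0$ is the $k$-plane spanned by the $k+1$ points of $D_0$. If $k=2m-1$, then $J_m=\operatorname{Sec}_m(C)$. If $k=2m$, then $D_0=p$ for $j=m$, and $J_m$ is the cone over $\operatorname{Sec}_m(C)$ with vertex $p$: it contains every line from $p$ to a point of a plane $P_D\subset P_{p+D}$, and for $p+D$ reduced the plane $P_{p+D}$ is a union of such lines. So $P_k=[\widetilde{J_0}]$ and $Q_k=[\widetilde{J_m}]$.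

\begin{proposition}\label{prop:join}
The variety $J_j$ has dimension $k$ and degree $\binom{e+j}{j}$. For $q\in C\setminus D_0$ its multiplicity at $q$ is $\binom{e+j-1}{j-1}$ if $j\ge1$ and $0$ if $j=0$. Consequently
\[
\frac{\operatorname{mult}_CJ_j}{\deg J_j}=\frac{j}{e+j},\qquad \Psi(Q_k)=0 .
\]
\end{proposition}

\begin{proof}
For $j=0$ this is (P1). Let $j\ge1$ and $Y=\sigma_j(C_{r-a})$. By (P3), $J_j=P_{D_0}\cup\rho_{D_0}^{-1}(Y)$ is the cone over $Y$ with vertex the $(a-1)$-plane $P_{D_0}$. The hypothesis $k+1\le r$ says that $2j\le r-a$, so all of Lemma~\ref{lem:sigma} applies to $Y$. Since $r-a-j+1=e+j$, the variety $Y$ has dimension $2j-1$, degree $\binom{e+j}{j}$ and multiplicity $\binom{e+j-1}{j-1}$ at every point of $C_{r-a}$. The homogeneous coordinate ring of $J_j$ is a polynomial ring in $a$ variables over that of $Y$, so $\dim J_j=2j-1+a=k$ and $\deg J_j=\deg Y$. Away from its center, $\rho_{D_0}$ is a locally trivial $\mathbb{A}^a$-bundle, so the tangent cone of $J_j$ at $q$ is the product of $\mathbb{A}^a$ with the tangent cone of $Y$ at $\rho_{D_0}(q)\in C_{r-a}$, and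 the multiplicities agree. The ratio follows from $(e+j)\binom{e+j-1}{j-1}=j\binom{e+j}{j}$, and the case $j=m$ with Lemma~\ref{lem:beta} gives $\Psi(Q_k)=0$.
\end{proof}

\section{The multiplicity along the curve}\label{sec:multbound}

We cut $V$ with the span $P_D$ of $n$ general points of $C$. If the intersection is proper, it is a cycle of degree $\deg V$ in $P_D\cong\mathbb{P}^{n-1}$ with multiplicity at least $\beta$ at $n$ points that span $P_D$. The first lemma bounds such multiplicities; it extends the triangle argument of Section~\ref{sec:quartic}.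

\begin{lemma}\label{lem:simplex}
Let $p_0,\dots,p_N\in\mathbb{P}^N$ be linearly independent, and let $Z\subset\mathbb{P}^N$ be an effective cycle of pure dimension $z\ge0$. Then $\sum_i\operatorname{mult}_{p_i}Z\le(z+1)\deg Z$.
\end{lemma}

\begin{proof}
Both sides are additive, so we may take $Z$ to be a variety. We use induction on $z$. A point equals at most one $p_i$, which settles $z=0$. Let $z\ge1$. The spans of subsets of $\{p_i\}$ are closed under intersection, so there is a smallest one that contains $Z$, say the span $\mathbb{P}^M$ of $p_0,\dots,p_M$. The points $p_i$ with $i>M$ are not on $Z$. If $M=z$, then $Z=\mathbb{P}^M$ and both sides equal $z+1$. Let $M>z$, and for $i\le M$ let $H_i\subset\mathbb{P}^M$ be the hyperplane spanned by the $p_j$ with $j\le M$, $j\ne i$. By minimality $Z\not\subset H_i$, so $Z\cdot H_i$ is an effective $(z-1)$-cycle in $H_i$ of degree $\deg Z$. Lemma~\ref{lem:mult}(c) and the induction hypothesis in $H_i$ give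
\[
\sum_{j\ne i}\operatorname{mult}_{p_j}Z\le\sum_{j\ne i}\operatorname{mult}_{p_j}(Z\cdot H_i)\le z\deg Z .
\]
Sum over the $M+1$ values of $i$. Each $p_j$ occurs $M$ times, so $\sum_j\operatorname{mult}_{p_j}Z\le(z+z/M)\deg Z<(z+1)\deg Z$.
\end{proof}

Write $n=e+j$. A proper intersection $V\cap P_D$ has dimension $k+(n-1)-r=j-1$, and Lemma~\ref{lem:simplex} yields $(e+j)\beta\le jd$. A smaller $j$ gives a stronger bound, but then properness can fail, because by Lemma~\ref{lem:ann}(b) the points with small $s(x)$ lie on more planes $P_D$ than expected. So the hypothesis has to limit how much of $V$ lies in the secant varieties.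

\begin{lemma}\label{lem:cut}
Let $V\subset\mathbb{P}^r$ be a variety of dimension $k$, $2\le k\le r-1$. Let $1\le j\le k$ with $2j\ge k-e$, and suppose that
\begin{equation}\label{eq:star}
\dim(V\cap\sigma_s)\le s+j-1\quad\text{for all } s \text{ with } j<s\le k-j .
\end{equation}
Then $(e+j)\operatorname{mult}_CV\le j\deg V$.
\end{lemma}

\begin{proof}
Put $n=e+j$. The conditions on $j$ say that $r/2\le n\le r$, the range of Lemma~\ref{lem:ann}(b), and $r-n+1=k+1-j$. Let $I=\{(D,x):x\in V\cap P_D\}\subset\mathbb{P}(S_n)\times V$, and let $V_s=\{x\in V:s(x)=s\}\subset V\cap\sigma_s$, a locally closed set. The fiber of $I$ over $x\in V_s$ is $\mathbb{P}(\operatorname{Ann}_n(x))$, of dimension $2n-r-1+\max(0,k+1-j-s)$. We claim that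
\[
\dim V_s+\max(0,\,k+1-j-s)\le k\qquad\text{whenever } V_s\neq\emptyset .
\]
For $s>k-j$ the maximum is $0$ and $\dim V_s\le k$. For $s\le k-j$ the claim says $\dim V_s\le s+j-1$; this is \eqref{eq:star} if $s>j$, and it follows from $\dim\sigma_s\le2s-1$ if $s\le j$. Hence $\dim I\le k+2n-r-1$, and for general $D\in\mathbb{P}(S_n)=\mathbb{P}^n$ we get $\dim(V\cap P_D)\le k+n-r-1=j-1$. Since $\dim V+\dim P_D-r=j-1\ge0$, the intersection is nonempty and all its components have dimension at least $j-1$. So it is proper, and $Z=V\cdot P_D$ is an effective $(j-1)$-cycle of degree $\deg V$.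

A general $D$ is reduced, so its $n$ points are independent and span $P_D$, and it avoids the finitely many exceptional points of Lemma~\ref{lem:beta}. By Lemma~\ref{lem:mult}(c), $\operatorname{mult}_pZ\ge\operatorname{mult}_pV=\operatorname{mult}_CV$ for each $p\in D$. Lemma~\ref{lem:simplex} in $P_D$ gives $n\operatorname{mult}_CV\le j\deg V$.
\end{proof}

\begin{proposition}\label{prop:B}
The two bounds of Theorem~\ref{thm:mult} hold and are sharp. In particular $\Psi(\widetilde V)\ge0$ for every $k$-dimensional variety $V\subset\mathbb{P}^r$.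
\end{proposition}

\begin{proof}
Take $j=m$ in Lemma~\ref{lem:cut}. We have $1\le m\le k$ and $2m\ge k$. Since $k-m\le m$, there is no $s$ with $m<s\le k-m$, so \eqref{eq:star} is empty and the first bound holds for every $V$. With Lemma~\ref{lem:beta} it reads $\Psi(\widetilde V)\ge0$. Equality holds for $J_m$ by Proposition~\ref{prop:join}.

Let $k=2m-1$, so that $m\ge2$, and take $j=m-1\ge1$. Then $2j=k-1\ge k-e$. The only $s$ with $m-1<s\le k-j=m$ is $s=m$, and \eqref{eq:star} asks that $\dim(V\cap\sigma_m)\le2m-2$. Both $V$ and $\sigma_m$ are irreducible of dimension $2m-1$, so this holds exactly when $V\ne\sigma_m=\operatorname{Sec}_m(C)$. This gives the second bound. Equality holds for $J_{m-1}$, the cone over $\sigma_{m-1}(C_{r-2})$ whose vertex is a secant line of $C$, and $J_{m-1}\ne\operatorname{Sec}_m(C)$ because $\frac{m-1}{e+m-1}<\frac{m}{e+m}$.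
\end{proof}

The last inequality also shows that \eqref{eq:star} cannot be dropped: for $V=\operatorname{Sec}_m(C)$, $k=2m-1$ and $j=m-1$ the conclusion of Lemma~\ref{lem:cut} is false.

\section{Projections from the points of the curve}\label{sec:proj}

We need a nonnegative form that involves $\alpha$ and vanishes on $Q_k$. For a $k$-dimensional $V$ the projections $\rho_t(V)\subset\mathbb{P}^{r-1}$, all taken in the same space $\mathbb{P}(S_{r-1}^*)$, form a one-parameter family and can sweep out a variety of dimension $k+1$. The degree of the swept cycle is nonnegative. It is computed by a base locus that lies over $C$, so it depends only on $d$ and on $i^*[\widetilde V]$. And it is zero when $\rho_t(V)$ does not move.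

We recall the formula to be used \cite[Prop.~4.4]{Fulton}. Let $Y$ be a projective variety of dimension $n$, $\mathcal{L}$ a line bundle, and $B\ne Y$ the common zero scheme of sections $s_0,\dots,s_M$ of $\mathcal{L}$. They define a morphism $\phi\colon\operatorname{Bl}_BY\to\mathbb{P}^M$, and
\begin{equation}\label{eq:fulton}
\deg\phi_*[\operatorname{Bl}_BY]=\int_Yc_1(\mathcal{L})^n-\int_B(1+c_1(\mathcal{L}))^n\cap s(B,Y).
\end{equation}
The left side is the degree of the image times the degree of $\phi$ onto it if $\phi$ is generically finite onto its image, and $0$ otherwise. If $B$ is regularly embedded with normal bundle $N_B$, the Segre class is $s(B,Y)=c(N_B)^{-1}\cap[B]$.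

\begin{proposition}\label{prop:A}
Let $V\subset\mathbb{P}^r$ be a variety of dimension $k$, $2\le k\le r-1$. Then $\Phi(\widetilde V)\ge0$, with equality if and only if the rational map
\[
\varphi\colon\mathbb{P}^1\times V\dashrightarrow\mathbb{P}(S_{r-1}^*),\qquad (t,x)\mapsto\rho_t(x),
\]
is not generically finite onto its image.
\end{proposition}

\begin{proof}
The map $\varphi$ is given by the sections $x(l_tu)$, $u\in S_{r-1}$, of $\mathcal{O}(1,1)$ on $\mathbb{P}^1\times\mathbb{P}^r$. Under $t\mapsto l_t$ their common zero scheme is $\mathcal{P}_1$, which by \eqref{eq:bundle} is a $\mathbb{P}^0$-bundle over $\mathbb{P}^1$: it is the reduced curve $\Gamma=\{(t,\operatorname{ev}_t)\}$, the diagonal of $\mathbb{P}^1\times C$. On $\mathbb{P}^1\times V$ the base scheme can be badly embedded, because $V$ may be singular along $C$. The remedy is to work on $Y=\mathbb{P}^1\times\widetilde V$, of dimension $k+1$, with $\mathcal{L}=\mathcal{O}(h+H)$, where $h$ is the point class of $\mathbb{P}^1$. This changes $\varphi$ only birationally.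

\emph{The base scheme.} The scheme-theoretic preimage of $\mathbb{P}^1\times C$ in $\mathbb{P}^1\times X$ is $\mathbb{P}^1\times E$, so the preimage of $\Gamma$ is the preimage of the diagonal under $\mathrm{id}\times\tau$, the graph of $\tau$. Let $W=\widetilde V\cap E$ and $g=\tau|_W$. The base scheme $B\subset Y$ is then the graph of $g$ inside $\mathbb{P}^1\times W$. If $W=\emptyset$, then $\alpha=\beta=0$ and \eqref{eq:fulton} gives $(k+1)d=\Phi(\widetilde V)$; let $W\neq\emptyset$. The scheme $\mathbb{P}^1\times W$ is a Cartier divisor in $Y$ with normal bundle the pullback of $\mathcal{O}(E)|_W$. In an affine coordinate $z$ on $\mathbb{P}^1$ the graph has the equation $z-g(w)$, a monic polynomial in $z$ and hence a nonzerodivisor, even if $W$ is not reduced. So $B$ is a Cartier divisor in $\mathbb{P}^1\times W$, with normal bundle $g^*T_{\mathbb{P}^1}$. Therefore $B\cong W$ is regularly embedded in $Y$ of codimension $2$, and, in terms of classes restricted from $E$,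
\[
c(N_B)=(1+2f)(1+\xi),\qquad c_1(\mathcal{L})|_B=f+rf=(r+1)f ,
\]
while $[B]$ corresponds to $[W]=\alpha F_{k-1}+\beta G_{k-1}$ by \eqref{eq:restrict}.

\emph{The computation.} The first term of \eqref{eq:fulton} is $\int_Y(h+H)^{k+1}=(k+1)d$. The second is
\[
\int_E\frac{(1+(r+1)f)^{k+1}}{(1+2f)(1+\xi)}\cap(\alpha F_{k-1}+\beta G_{k-1}).
\]
Since $f^2=0$, we have $(1+(r+1)f)^{k+1}(1+2f)^{-1}=1+\bigl((k+1)(r+1)-2\bigr)f$, and by \eqref{eq:xi} the term of degree $\nu$ in $(1+\xi)^{-1}$ is $(-\xi)^\nu=\zeta^\nu-\nu(r+2)f\zeta^{\nu-1}$. The term of degree $k-1$ in the product is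
\[
\zeta^{k-1}+\bigl((k+1)(r+1)-2-(k-1)(r+2)\bigr)f\zeta^{k-2}=\zeta^{k-1}+(2r-k+1)f\zeta^{k-2}.
\]
On $F_{k-1}$ and $G_{k-1}$ the class $\zeta^{k-1}$ takes the values $1,0$ and the class $f\zeta^{k-2}$ the values $0,1$. As $2r-k+1=r+e+1$, the second term is $\alpha+(r+e+1)\beta$. So the right side of \eqref{eq:fulton} is $\Phi(\widetilde V)$, and both assertions follow from the description of the left side.
\end{proof}

\begin{corollary}\label{cor:A}
$\Phi(\widetilde{J_j})=0$ for $0\le j\le m$. In particular $\Phi(P_k)=\Phi(Q_k)=0$.
\end{corollary}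

\begin{proof}
Fix $t_0\notin D_0$, and let $U\subset J_j$ be the union of the planes $P_{D_0+D}$ with $D_0+D$ reduced and $t_0\notin D$. It is dense in $J_j$. Let $p_1,\dots,p_n$ be the points of such a divisor $D_0+D$ and let $P'$ be their span in $\mathbb{P}^{r-1}$. For every $t$ we have $\rho_t(\sum c_i\operatorname{ev}_{p_i})=\sum c_il_t(p_i)\operatorname{ev}_{p_i}$, so $\rho_t$ maps $P_{D_0+D}$ into $P'$ where it is defined. For $t=t_0$ all $l_{t_0}(p_i)$ are nonzero, so $\rho_{t_0}$ maps $P_{D_0+D}$ onto $P'$. Hence $\varphi$ maps the dense set $\mathbb{P}^1\times U$ into $\rho_{t_0}(U)$, which has dimension at most $k<k+1$.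
\end{proof}

\begin{remark}\label{rem:divisors}
For $k=r-1$ the map $\varphi$ goes from an $r$-dimensional variety to $\mathbb{P}^{r-1}$ and is never generically finite. Accordingly $\Phi=rd-\alpha-(r+2)\beta$ vanishes identically on $N_{r-1}(X)$ by Proposition~\ref{prop:coord}(b).
\end{remark}

\section{The effective cones}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:cone} for $2\le k\le r-2$]
Put $b=\frac{m}{e+m}$ and $q=Q_k/d(Q_k)$. Proposition~\ref{prop:join} with Lemma~\ref{lem:beta} gives $d$ and $\beta$ of $P_k$ and $q$, and $\Phi=0$ then gives $\alpha$: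
\begin{equation}\label{eq:PQ}
P_k=(1,\ k+1,\ 0),\qquad q=(1,\ k+1-(r+e+1)b,\ b).
\end{equation}
Let $\Theta=\Phi+(e-1)\beta=(k+1)d-\alpha-(r+2)\beta$. From \eqref{eq:PQ} and Proposition~\ref{prop:coord}(a) we read off the values
\[
\begin{array}{c|cccc}
 & F_k & G_k & P_k & q\\ \hline
d & 0&0&1&1\\
\Theta & 1&0&0&(e-1)b\\
\Phi & 1&e-1&0&0\\
\Psi & 0&e+m&m&0
\end{array}
\]
For any class $v=(d,\alpha,\beta)$ we have the identity
\begin{equation}\label{eq:decomp}
v=\frac{\beta}{b}\,q+\Bigl(d-\frac{\beta}{b}\Bigr)P_k+\Phi(v)F_k .
\end{equation}
Indeed, the right side has first coordinate $d$, third coordinate $\beta$, and second coordinate $(k+1)d-(r+e+1)\beta-\Phi(v)=\alpha$. Note that $d-\beta/b=\Psi(v)/m$. For $v=[\widetilde V]$ the three coefficients are nonnegative by Lemma~\ref{lem:beta}, Proposition~\ref{prop:B} and Proposition~\ref{prop:A}. Subvarieties of $E$ have classes in $\langle F_k,G_k\rangle$. As the four classes are effective, $\operatorname{Eff}_k(X)=\langle F_k,G_k,P_k,Q_k\rangle$.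

Here $e\ge2$, so every entry of the table other than the eight displayed zeros is positive. Each generator is the only one killed by a pair of the forms: $F_k$ by $\Psi,d$; $G_k$ by $d,\Theta$; $P_k$ by $\Theta,\Phi$; and $q$ by $\Phi,\Psi$. Hence the four rays are distinct. If $v_1+v_2$ lies on the ray of one generator, with $v_1,v_2$ in the cone, then the two forms, being nonnegative on the cone, vanish on $v_1$ and $v_2$. So in an expression of $v_i$ as a nonnegative combination of the generators the other three do not occur, and the ray is extremal.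
\end{proof}

\begin{remark}
For $2\le k\le r-2$ the cone is $\{d\geq 0,\ \Theta\geq 0,\ \Phi\geq 0,\ \Psi\ge0\}$ (Figure~\ref{fig:cone}). The table gives one inclusion. Conversely, let the four forms be nonnegative on $v$. If $\beta\ge0$, use \eqref{eq:decomp}. If $\beta\le0$, use $v=dP_k-\beta G_k+\Theta(v)F_k$, whose second coordinate is $(k+1)d-(r+2)\beta-\Theta(v)=\alpha$.
\end{remark}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!15] (0,3) -- (4,0) -- (5,3) -- cycle;
\draw[thick] (0,3) -- (0,0) -- (4,0) -- (5,3) -- cycle;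
\draw[dashed] (0,3) -- (4,0);
\fill (0,3) circle (2pt) node[above left] {$F_k$};
\fill (0,0) circle (2pt) node[below left] {$G_k$};
\fill (4,0) circle (2pt) node[below right] {$P_k$};
\fill (5,3) circle (2pt) node[above right] {$Q_k$};
\fill (4.5,1.5) circle (1.2pt);
\fill (4.75,2.25) circle (1.2pt);
\node[left] at (0,1.5) {$d=0$};
\node[below] at (2,0) {$\Theta=0$};
\node[right] at (4.3,0.8) {$\Phi=0$};
\node[above] at (2.5,3) {$\Psi=0$};
\node[below left] at (2,1.5) {$\beta=0$};
\end{tikzpicture}
\caption{A schematic cross section of $\operatorname{Eff}_k(X_r)$ for $2\le k\le r-2$, with each side labeled by the linear form that vanishes on it. Subvarieties of $E$ lie on the side $F_kG_k$, and proper transforms of subvarieties of $\mathbb{P}^r$ lie in the shaded triangle. The joins $J_0,\dots,J_m$ lie in this order on the side from $P_k$ to $Q_k$.}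
\label{fig:cone}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:cone} for $k=r-1$]
In the coordinates $(d,\beta)$ of Proposition~\ref{prop:coord}(b) we have $E=(0,-1)$ and $q=Q_{r-1}/d(Q_{r-1})=(1,b)$ with $b=\frac{m}{m+1}$. For a hypersurface $V$, $[\widetilde V]=dq+(db-\beta)E$, and $db-\beta\ge0$ by Proposition~\ref{prop:B}. The only prime divisor contained in $E$ is $E$. So $\operatorname{Eff}_{r-1}(X)=\langle E,Q_{r-1}\rangle$.
\end{proof}

Here $e=1$ and $m=\lfloor r/2\rfloor$, so Proposition~\ref{prop:join} gives $Q_{r-1}=(m+1)H-mE$, the class quoted in the introduction, while $P_{r-1}=H=q+bE$ lies in the interior of the cone.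

\begin{proof}[Proof of Theorem~\ref{thm:cone} for $k=1$]
The invariant $\beta$ is not defined for $k=1$, since $F_{r-1}$ does not exist, and we argue directly. The divisor classes of $X$ are generated by $H$ and $E$, so a class in $N_1(X)$ is determined by the pair $(H\cdot v,E\cdot v)$. By \eqref{eq:xi}, $F_1=(0,-1)$ and $G_1=(r,r+2)$. A secant line meets $C$ in a scheme of length $2$ by (P1), so $P_1=(1,2)$. A curve in $E$ has class $aF_1+bG_1$ with $a,b\ge0$, as in Proposition~\ref{prop:coord}(c), and $G_1=rP_1+(r-2)F_1$.

The curve $C$ is cut out scheme-theoretically by quadrics. To see this, put $x_i=x(z_0^{r-i}z_1^i)$ and take the $2\times2$ minors of the matrix with rows $(x_0,\dots,x_{r-1})$ and $(x_1,\dots,x_r)$, which vanish on $C$. On the chart $x_0=1$ the minors $x_0x_{i+1}-x_1x_i$ generate the ideal $(x_i-x_1^i)_i$ of $C$, and the chart $x_r=1$ is symmetric. A common zero with $x_0=0$ has $x_1=\dots=x_{r-1}=0$ by the minors $x_{i-1}x_{i+1}-x_i^2$, so it lies in the second chart. Hence $2H-E$ is base point free on $X$. A curve not contained in $E$ is the proper transform of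 a curve $V\ne C$ of degree $d$, and $E\cdot\widetilde V\le2d$. Thus $[\widetilde V]=dP_1+(2d-E\cdot\widetilde V)F_1$ has nonnegative coefficients, and $\operatorname{Eff}_1(X)=\langle F_1,P_1\rangle$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
By Theorem~\ref{thm:cone} the cone $\operatorname{Eff}_k(X)$ is finitely generated, hence closed. For $2\le k\le r-2$ the extremality of $Q_k$ is part of that theorem. For $k=r-1$ the cone is generated by the two linearly independent vectors $E$ and $Q_{r-1}$, and both span extremal rays.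
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mult}]
The bounds and their sharpness are Proposition~\ref{prop:B}. Let $k=2m-1$, and let $Y\subset X$ be a $k$-dimensional subvariety with class on $\mathbb{R}_{\ge0}Q_k$. The class is nonzero, because $Y$ has positive degree for an ample divisor, so it is a positive multiple of $Q_k$, with $d>0$ and $\beta/d=\frac{m}{e+m}$. Subvarieties of $E$ have $d=0$, so $Y=\widetilde V$, and $\operatorname{mult}_CV/\deg V=\frac{m}{e+m}>\frac{m-1}{e+m-1}$ forces $V=\operatorname{Sec}_m(C)$ by the second bound.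

Let $k=2m$ and let $K_p$ be the cone with vertex $p$. Its invariants $d=\binom{e+m}{m}$ and $\beta=\binom{e+m-1}{m-1}$ do not depend on $p$, and they determine the class: by \eqref{eq:PQ} if $k\le r-2$, and by Proposition~\ref{prop:coord}(b) if $k=r-1$. The cones are pairwise distinct. The multiplicity of a cone at its vertex is its degree, while at the other points of $C$ the multiplicity of $K_p$ is $\beta<d$ by Proposition~\ref{prop:join}; so $K_p$ determines $p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
W. Fulton, \emph{Intersection Theory}.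

\bibitem{GL}
Benjamin Gould, Yeqin Liu, \emph{Cones of effective cycles on blow ups of projective spaces along rational curves}, arXiv:2308.13964 (2023).

\bibitem{Matsumura}
H. Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
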